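\title{Polynomial powers of the section function characterize ellipsoids}

\begin{abstract}
Let $K$ be a body in $\mathbb R^n$, $n\ge 2$, with smooth boundary, and let $A_K(\xi,t)$ be the volume of the section of $K$ by the hyperplane $\langle x,\xi\rangle=t$. We prove that if some power $A_K^m$ is a polynomial in $t$ for every direction $\xi$, then $K$ is an ellipsoid. The conclusion holds already for a $C^2$ boundary and an arbitrary nonempty open set of directions, with rational functions in place of polynomials. The moments of $K$ show that the support function satisfies an algebraic equation, and the monodromy of the Cauchy transform of $A_K$, followed along complex directions $\xi$, shows that this equation is quadratic.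
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $n\ge2$, and a \emph{body} is the closure of a bounded domain (a bounded connected open set) in $\mathbb R^n$. A body $K$ \emph{has $C^r$ boundary} if its topological boundary $\partial K$ is an embedded $C^r$ hypersurface. Convexity is not assumed. For a unit vector $\xi\in\mathbb S^{n-1}$ and $t\in\mathbb R$ let
\[
A_K(\xi,t)=\operatorname{vol}_{n-1}\big(K\cap\{x\in\mathbb R^n:\langle x,\xi\rangle=t\}\big).
\]
This \emph{section function} is the Radon transform of the indicator function of $K$; in the plane it is the length of a chord. For fixed $\xi$ it describes how the sections grow and shrink as a hyperplane sweeps through $K$, from the level $b(\xi)=\min_{x\in K}\langle x,\xi\rangle$ to the level $a(\xi)=\max_{x\in K}\langle x,\xi\rangle$. For a positive integer $m$ we say that \emph{$A_K^m$ is a polynomial in $t$} if for every $\xi\in\mathbb S^{n-1}$ there is a polynomial $P_\xi$ with $A_K(\xi,t)^m=P_\xi(t)$ for all $t$ such that $A_K(\xi,t)\ne0$. Nothing is assumed about the degree of $P_\xi$ or about its dependence on $\xi$.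

For the unit ball $\mathbb B^n$ the sections are balls of radius $\sqrt{1-t^2}$, so $A_{\mathbb B^n}(\xi,t)=\omega_{n-1}(1-t^2)^{(n-1)/2}$ for $|t|\le1$, where $\omega_{n-1}$ is the volume of the unit ball of $\mathbb R^{n-1}$. This is a polynomial when $n$ is odd and the square root of a polynomial when $n$ is even. An invertible affine map takes a family of parallel hyperplanes to another such family, changes $t$ affinely, and multiplies the volumes of the sections by one constant. So the property that $A_K^m$ is a polynomial in $t$ is affinely invariant, and ellipsoids share it with the ball. These facts are recorded in \cite{ABKVY}, together with the fact that in even dimensions $A_K$ itself is never a polynomial in $t$. The following conjecture is posed there: \emph{if $K$ has $C^\infty$ boundary and $A_K^m$ is a polynomial in $t$ for some positive integer $m$, then $\partial K$ is an ellipsoid, and therefore one can take $m=1$ if $n$ is odd and $m=2$ if $n$ is even.}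

The behavior of $A_K$ at the ends of its support suggests why. Where the sweeping hyperplane first touches $\partial K$ at a point of nonzero curvature, the sections are nearly small ellipsoids of diameter about $\sqrt{t-b}$, so $A_K$ vanishes like $(t-b)^{(n-1)/2}$, and likewise at $a$. A polynomial $P_\xi$ is thus divisible by $\big((a-t)(t-b)\big)^{m(n-1)/2}$. For an ellipsoid the quotient is constant in $t$, and one expects that a nonconstant quotient cannot be realized in all directions at once. We prove the conjecture. A \emph{solid ellipsoid} is a set $p+M^{1/2}\mathbb B^n$ with $p\in\mathbb R^n$ and $M$ a positive definite matrix.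

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb R^n$ be a body with $C^\infty$ boundary and let $m$ be a positive integer. Then $A_K^m$ is a polynomial in $t$ if and only if $K$ is a solid ellipsoid and $m(n-1)$ is even.
\end{theorem}

A body $K$ is a solid ellipsoid exactly when $\partial K$ is an ellipsoid, because $\operatorname{int}K$ is a nonempty bounded union of connected components of $\mathbb R^n\setminus\partial K$. So Theorem~\ref{thm:main} contains the conjecture. It follows from a stronger statement, which involves only an open set of directions.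

\begin{theorem}\label{thm:local}
Let $K\subset\mathbb R^n$ be a body with $C^2$ boundary and let $\Xi\subset\mathbb S^{n-1}$ be nonempty and open. Assume that for every $\xi\in\Xi$ the following holds.
\begin{itemize}
\item If $n$ is odd: $A_K(\xi,\cdot)$ is differentiable on $(b(\xi),a(\xi))$, and $\partial_tA_K/A_K$ equals there a rational function of $t$ without poles in $(b(\xi),a(\xi))$.
\item If $n$ is even: there are a positive integer $m(\xi)$ and a rational function $F_\xi$ with $A_K(\xi,t)^{m(\xi)}=F_\xi(t)$ on $(b(\xi),a(\xi))$.
\end{itemize}
Then $K$ is a solid ellipsoid.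
\end{theorem}

A single direction is not enough in place of $\Xi$ (Section~\ref{sub:quartic}). The reason why the proof asks more in even dimensions is explained in Remark~\ref{rem:even}.

Section~\ref{sec:prelim} collects the elementary geometry and derives Theorem~\ref{thm:main} from Theorem~\ref{thm:local}. Section~\ref{sec:idea} shows the method on examples and ends with the plan of the proof, which occupies Sections~\ref{sec:tangent}--\ref{sec:final}.

\section{Support function, sections and ellipsoids}\label{sec:prelim}

We write $\langle x,\xi\rangle=\sum_k x_k\xi_k$ for the bilinear pairing on $\mathbb C^n$ and $|\cdot|$ for the Hermitian norm, so that $|\langle x,\xi\rangle|\le|x||\xi|$. Let $K$ be a body with $C^2$ boundary and $R=\max_{x\in K}|x|$. The proof lets $\xi$ vary in open subsets of $\mathbb R^n$ and later of $\mathbb C^n$, so we drop the condition $|\xi|=1$. For $\xi\in\mathbb R^n\setminus\{0\}$ put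
\[
h(\xi)=\max_{x\in K}\langle x,\xi\rangle,\qquad a(\xi)=h(\xi),\qquad b(\xi)=-h(-\xi),\qquad I(\xi)=[b(\xi),a(\xi)],
\]
\[
A(\xi,t)=A_K(\xi,t)=|\xi|^{-1}\operatorname{vol}_{n-1}\big(K\cap\{\langle x,\xi\rangle=t\}\big).
\]
The \emph{support function} $h$ is convex, as a maximum of linear functions, and $|h(\xi)-h(\xi')|\le R|\xi-\xi'|$. We have $b(\xi)<a(\xi)$ because $K$ has interior points. The factor $|\xi|^{-1}$ is chosen so that Fubini's theorem reads
\begin{equation}\label{eq:fubini}
\int_K\varphi(\langle x,\xi\rangle)\,dx=\int_{I(\xi)}\varphi(t)A(\xi,t)\,dt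
\end{equation}
for every continuous $\varphi$. In particular the \emph{moments}
\[
\mu_j(\xi)=\int_K\langle x,\xi\rangle^j\,dx=\int_{I(\xi)}t^jA(\xi,t)\,dt,\qquad j\ge0,
\]
are homogeneous polynomials of degree $j$ in $\xi$. This is the only information that links the functions $A(\xi,\cdot)$ for different $\xi$ algebraically.

\begin{lemma}\label{lem:side}
The body $K$ lies locally on one side of $\partial K$. For $\xi\neq0$ the function $A(\xi,\cdot)$ is bounded, positive on $(b(\xi),a(\xi))$, and zero off $I(\xi)$.
\end{lemma}

\begin{proof}
Let $K$ be the closure of the domain $D$. Since $D\subset\operatorname{int}K\subset\overline D$, the set $\operatorname{int}K$ is connected and dense in $K$. A point $x\in\partial K$ has a neighborhood $N$ that the hypersurface $\partial K$ cuts into two connected sides, and each side lies in $\operatorname{int}K$ or in $\mathbb R^n\setminus K$. If both lay in $\operatorname{int}K$, then $N\subset K$, since $\partial K\subset K$, and $x$ would be interior. If both lay outside $K$, then $x$ would not be in the closure of $\operatorname{int}K$. So there is one side of each kind.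

The image of $\operatorname{int}K$ under $x\mapsto\langle x,\xi\rangle$ is an open interval that is contained in $I(\xi)$ and whose closure contains both endpoints, so it is $(b,a)$. Hence each section at a level $t\in(b,a)$ contains a nonempty relatively open set. Every section lies in a ball of radius $R$ of its hyperplane, which bounds $A$.
\end{proof}

So the outward unit normal $\nu:\partial K\to\mathbb S^{n-1}$, the \emph{Gauss map}, is well defined and of class $C^1$. Near $x_0\in\partial K$ write $x=x_0+y+s\nu(x_0)$ with $y\perp\nu(x_0)$. In a small cylinder $\{|y|<\eta,\ |s|<\eta'\}$ the body is $\{s\le-f(y)\}$, where $f$ is $C^2$, $f(0)=0$ and $\nabla f(0)=0$. A \emph{contact point} for $\xi$ is a point $x\in K$ with $\langle x,\xi\rangle=h(\xi)$.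

\begin{lemma}\label{lem:contact}
Let $\xi\in\mathbb R^n\setminus\{0\}$.
\begin{itemize}
\item[(a)] Every contact point $x$ for $\xi$ lies on $\partial K$, and $\nu(x)=\xi/|\xi|$.
\item[(b)] If an open set $N$ contains all contact points for $\xi$, then $K\cap\{\langle x,\xi\rangle\ge h(\xi)-\varepsilon\}\subset N$ for small $\varepsilon>0$.
\item[(c)] If $h$ is differentiable at $\xi$, then $\nabla h(\xi)$ is the only contact point for $\xi$.
\item[(d)] If $h$ is differentiable at $\xi$ and at $\xi'$, and $\xi,\xi'$ are not parallel, then $\nabla h(\xi)\ne\nabla h(\xi')$.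
\end{itemize}
\end{lemma}

\begin{proof}
(a) From an interior point one can move in the direction $\xi$, so $x\in\partial K$. The function $\langle\cdot,\xi\rangle$ on $\partial K$ has a maximum at $x$, so $\nu(x)=\pm\xi/|\xi|$. The points $x-\varepsilon\nu(x)$ lie in $K$ for small $\varepsilon>0$, which forces $\langle\nu(x),\xi\rangle\ge0$.

(b) On the compact set $K\setminus N$, if it is not empty, the maximum of $\langle\cdot,\xi\rangle$ is less than $h(\xi)$.

(c) Let $x$ be a contact point and $\eta\in\mathbb R^n$. The function $s\mapsto h(\xi+s\eta)-\langle x,\xi+s\eta\rangle$ is nonnegative and vanishes at $s=0$, so its derivative $\langle\nabla h(\xi)-x,\eta\rangle$ at $0$ vanishes.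

(d) By (a) and (c) the two points have different normals.
\end{proof}

\begin{lemma}\label{lem:ellipsoid}
Let $E=p+M^{1/2}\mathbb B^n$ be a solid ellipsoid and $B(\xi)=\langle M\xi,\xi\rangle$. Its support function is $h_E(\xi)=\langle p,\xi\rangle+\sqrt{B(\xi)}$, and for $|t-\langle p,\xi\rangle|\le\sqrt{B(\xi)}$,
\begin{equation}\label{eq:ellipsoid}
A_E(\xi,t)=\omega_{n-1}(\det M)^{1/2}B(\xi)^{-n/2}\big(B(\xi)-(t-\langle p,\xi\rangle)^2\big)^{(n-1)/2}.
\end{equation}
Moreover $A_E^m$ is a polynomial in $t$ if and only if $m(n-1)$ is even.
\end{lemma}

\begin{proof}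
Put $x=p+M^{1/2}y$ and $\zeta=M^{1/2}\xi$. Then $\langle x,\xi\rangle=\langle p,\xi\rangle+\langle y,\zeta\rangle$ and $|\zeta|=\sqrt{B(\xi)}$, which gives $h_E$. The map $y\mapsto x$ takes the hyperplane $\langle y,\zeta\rangle=s$ to the hyperplane $\langle x,\xi\rangle=t$ with $t=\langle p,\xi\rangle+s$ and multiplies $(n-1)$-volumes by a constant $J$. The hyperplanes with $s=0$ and $s=1$ are at distance $1/|\zeta|$ and their images at distance $1/|\xi|$, so comparing volumes of slabs gives $J/|\xi|=(\det M)^{1/2}/|\zeta|$. The section of $\mathbb B^n$ has volume $\omega_{n-1}(1-s^2/|\zeta|^2)^{(n-1)/2}$, and \eqref{eq:ellipsoid} follows. If $k=m(n-1)$ is even, $A_E^m$ is a polynomial where it is nonzero. If $k$ is odd and $A_E^m=P_\xi$ on $(b,a)$, then $P_\xi^2$ is a nonzero constant times $(B-(t-\langle p,\xi\rangle)^2)^k$, whose roots have odd multiplicity; this is impossible for a square.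
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:local}]
Let $A_K^m$ be a polynomial in $t$. By Lemma~\ref{lem:side}, $A_K^m=P_\xi>0$ on $(b,a)$. So $A_K=P_\xi^{1/m}$ is smooth there and $\partial_tA_K/A_K=P_\xi'/(mP_\xi)$ has no poles there. Theorem~\ref{thm:local} applies with $\Xi=\mathbb S^{n-1}$ in both parities, and $K$ is a solid ellipsoid. The rest is the last statement of Lemma~\ref{lem:ellipsoid}.
\end{proof}

The two hypotheses of Theorem~\ref{thm:local} have a common consequence. For every $\xi\ne0$ with $\xi/|\xi|\in\Xi$,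
\begin{equation}\label{eq:logder}
\partial_tA(\xi,t)=r_\xi(t)A(\xi,t)\quad\text{on }(b(\xi),a(\xi)),
\end{equation}
where $r_\xi$ is a rational function with real coefficients and without poles in $(b,a)$. Indeed, both hypotheses pass from $\xi/|\xi|$ to $\xi$ through $A(\xi,t)=|\xi|^{-1}A(\xi/|\xi|,t/|\xi|)$. For even $n$ the function $F_\xi$ is bounded and positive on $(b,a)$ by Lemma~\ref{lem:side}, so it has no poles or zeros there, and $r_\xi=F_\xi'/(mF_\xi)$. A rational function that is real on an interval has real coefficients. Since $\log A$ is a primitive of $r_\xi$, the function $A(\xi,\cdot)$ is real analytic on $(b,a)$.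

We use twice the following consequence of the Weierstrass approximation theorem: \emph{an integrable function $f$ with compact support in $\mathbb R^k$ and with $\int fP=0$ for all polynomials $P$ vanishes almost everywhere.} (The measure $f\,dx$ annihilates all continuous functions on its support.)

\section{The idea in the simplest cases}\label{sec:idea}

\subsection{No extra roots}\label{sub:noextra}
Suppose that $A(\xi,t)=c(\xi)\big((a-t)(t-b)\big)^{(n-1)/2}$ for $\xi$ in an open subset of $\mathbb R^n$. The substitution $t=\frac{a+b}2+\frac{a-b}2s$ gives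
\[
\frac{\mu_1}{\mu_0}=\frac{a+b}2,\qquad \frac{\mu_2}{\mu_0}-\Big(\frac{\mu_1}{\mu_0}\Big)^2=\gamma\Big(\frac{a-b}2\Big)^2,\qquad \gamma=\frac{\int_{-1}^1s^2(1-s^2)^{(n-1)/2}\,ds}{\int_{-1}^1(1-s^2)^{(n-1)/2}\,ds}>0 .
\]
Here $\mu_0$ is constant, $\mu_1$ is linear and $\mu_2$ is quadratic in $\xi$. So $a$ and $b$ are the roots of $(t-\ell(\xi))^2-B(\xi)$ with $\ell$ a linear form and $B$ a quadratic form, as for an ellipsoid. In general the moments still give a polynomial equation $q(\xi,a(\xi))=0$, but its degree in $t$ is not known. The task is to show that this degree is $2$.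

\subsection{The Cauchy transform and the disc}\label{sub:disc}
The tool is the generating function of the moments. Let $A$ be a bounded function on $(b,a)$, real analytic there, and let
\[
G(z)=\int_b^a\frac{A(t)}{z-t}\,dt,\qquad z\in\mathbb C\setminus[b,a],
\]
be its \emph{Cauchy transform}, a single-valued holomorphic function off $[b,a]$. Let $\tilde A$ be the holomorphic extension of $A$ to a neighborhood of $(b,a)$.

\begin{lemma}\label{lem:jump}
The analytic continuation of $G$ across a point of $(b,a)$ is $G-2\pi i\tilde A$ if the crossing is downward and $G+2\pi i\tilde A$ if it is upward.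
\end{lemma}

\begin{proof}
Let $\tilde A$ be holomorphic near a closed disc $D$ centered at $t_0\in(b,a)$. Let $\Gamma$ be the path from $b$ to $a$ in which the diameter $D\cap\mathbb R$ is replaced by the lower half of $\partial D$, and let $G_\Gamma(z)=\int_\Gamma\tilde A(t)(z-t)^{-1}dt$, which is holomorphic in $\operatorname{int}D$. The difference $G_\Gamma-G$ is the integral over the positively oriented boundary of the lower half-disc. By Cauchy's formula it is $0$ for $z$ in the upper half-disc and $-2\pi i\tilde A(z)$ for $z$ in the lower one. So $G_\Gamma$ continues $G$ from above, and below it equals $G-2\pi i\tilde A$. Reversing the path gives the upward case.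
\end{proof}

Suppose in addition that $A$ is absolutely continuous on $[b,a]$, vanishes at $a$ and $b$, and satisfies $uA'=vA$ with polynomials $u,v$. Integration by parts gives $G'(z)=\int A'(t)(z-t)^{-1}dt$, and subtracting $0=\int(uA'-vA)(t)(z-t)^{-1}dt$ we find
\begin{equation}\label{eq:diffquot}
u(z)G'(z)-v(z)G(z)=\int_b^a\Big[\frac{u(z)-u(t)}{z-t}A'(t)-\frac{v(z)-v(t)}{z-t}A(t)\Big]dt .
\end{equation}
The right side is a polynomial in $z$. So $G$ solves a linear differential equation whose only singular points are the zeros of $u$.

For the unit disc, $A(\xi,t)=2B^{-1}\sqrt{B-t^2}$ with $B=\xi_1^2+\xi_2^2$, and we can take $u=t^2-B$, $v=t$. The right side of \eqref{eq:diffquot} is $\int[(z+t)A'-A]\,dt=-2\mu_0=-2\pi$. Let $w=\sqrt{z^2-B}$ be the branch with $w\sim z$ at infinity, so $w'=z/w$. The function $G_0=2\pi B^{-1}(z-w)$ satisfies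
\[
(z^2-B)G_0'-zG_0=2\pi B^{-1}\big(w^2-zw-z^2+zw\big)=-2\pi .
\]
The solutions of the homogeneous equation are the multiples of $w$, and $G-G_0$ tends to $0$ at infinity, so
\[
G(\xi,z)=\frac{2\pi}{z+\sqrt{z^2-B(\xi)}} .
\]
The branch points of $G$ are the endpoints $\pm\sqrt B$. The formula makes sense for complex $\xi$, and then the endpoints can be exchanged: along the closed path with $\xi_1+i\xi_2=e^{i\theta}$, $\xi_1-i\xi_2=1$, $0\le\theta\le2\pi$, we have $B=e^{i\theta}$, and the root $e^{i\theta/2}$ moves from $a=1$ to $b=-1$.

\subsection{Extra roots}\label{sub:quartic}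
Let $K=\{x_1^2+x_2^4\le1\}$, a convex body with $C^\infty$ boundary, and $\xi=(0,1)$. Then $A(t)=2\sqrt{1-t^4}$ on $(-1,1)$, so $A^2$ is a polynomial in this direction. Its degree is $4$, so $K$ is not an ellipse by \eqref{eq:ellipsoid}. Here $u=t^4-1$ and $v=2t^3$. Besides the endpoints $\pm1$ the equation \eqref{eq:diffquot} has the singular points $\pm i$. We ask how $G$ tells them apart.

Continue $G$ along a loop $g$ in $\mathbb C\setminus\{\pm1,\pm i\}$ based at $T=2$ that crosses $(-1,1)$ finitely many times. Let $\Phi$ be a germ at $T$ with $\Phi^2=4(1-z^4)$. By Lemma~\ref{lem:jump}, each crossing adds a term $\mp2\pi i\tilde A$, and this term arrives at $T$ as $\pm2\pi i\Phi$, because its square is single-valued. Hence $G$ returns as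
\[
G+2\pi ik\Phi,\qquad k\in\mathbb Z,\qquad k\equiv\text{number of crossings}\pmod 2 .
\]
Consider loops $\alpha c\alpha^{-1}$ that run along a path $\alpha$ to a small circle $c$ around one singular point, go once around $c$, and return along $\alpha$ (Figure~\ref{fig:loops}). The path $\alpha$ contributes an even number of crossings. The circle contributes one crossing if it surrounds $1$ and none if it surrounds $i$. So \emph{every} such loop around $1$ has odd $k$ and changes $G$, while \emph{some} such loop around $i$, one that avoids $[-1,1]$, leaves $G$ unchanged. The quantifiers cannot be improved. If $\alpha$ reaches $i$ after one upward crossing, $G$ becomes $G+2\pi i\tilde A$, then $G-2\pi i\tilde A$ after the circle around $i$, then $G-4\pi i\tilde A$ after the downward crossing on the way back, and $k=\pm2$.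

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[very thick] (-1,0)--(1,0);
\fill (-1,0) circle (1.2pt) node[left] {$-1$};
\fill (1,0) circle (1.2pt);
\node at (1,0.36) {$1$};
\fill (0,1) circle (1.2pt);
\node at (-0.36,1) {$i$};
\fill (0,-1) circle (1.2pt) node[left] {$-i$};
\fill (2,0) circle (1.2pt) node[right] {$T$};
\draw (1,0) circle (0.2);
\draw (0,1) circle (0.2);
\draw (2,0)--(1.2,0);
\draw[dashed] (2,0)--(0.179,0.911);
\draw[dotted,thick] (2,0) .. controls (1.6,-0.9) and (0.2,-0.9) .. (0,0.8);
\end{tikzpicture}
\caption{Three loops based at $T$ in $\mathbb C\setminus\{\pm1,\pm i\}$. Each runs along a stem, once around a small circle, and back along the stem. The loop around $1$ (solid stem) crosses the segment $[-1,1]$ once. The two loops around $i$ cross it zero times (dashed stem) and twice (dotted stem).}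
\label{fig:loops}
\end{figure}

\subsection{Plan of the proof}
Now let $\xi$ vary. The moments produce one equation $uG_z-vG=S$ with coefficients polynomial in $(\xi,z)$, valid for complex $\xi$ (Sections~\ref{sec:ode} and~\ref{sec:singular}). Let $q$ be the irreducible factor of $u$ that vanishes at $t=a(\xi)$. Because $q$ is irreducible, any root of $q(\xi,\cdot)$ can be moved to $a$ along a path of complex $\xi$, as happened for the disc. If some loop around that root left $G$ unchanged, we could deform the loop along with the roots and arrive at a loop around $a$ that leaves $G$ unchanged (Section~\ref{sec:moving}). No such loop exists (Section~\ref{sec:endpoint}); this generalizes the parity count above. But every root other than $a$ and $b$ has a loop around it that avoids $I(\xi)$. So $q$ has no roots except $a$ and $b$, the support function is that of an ellipsoid on an open set (Section~\ref{sec:quadratic}), and analyticity of $A$ in $t$ gives $K=E$ (Section~\ref{sec:final}). From now on $K$ and $\Xi$ are as in Theorem~\ref{thm:local}.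

\section{The section function near a supporting hyperplane}\label{sec:tangent}

The first step finds the behavior of $r_\xi$ at $a$ and $b$. The boundary may have flat or degenerate contact with a supporting hyperplane, so we discard a null set of directions. This is where the $C^2$ hypothesis is used. Sard's theorem for $C^1$ maps between manifolds of equal dimension says that the set of critical values has measure zero. Let $\Sigma\subset\mathbb S^{n-1}$ be the set of critical values of the Gauss map. It is null, and it is compact as the image of a closed subset of $\partial K$. Since both ends of $I(\xi)$ matter, we remove $\Sigma$ and $-\Sigma$: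
\[
\Omega_0=\{\xi\in\mathbb R^n\setminus\{0\}:\ \xi/|\xi|\in\Xi\setminus(\Sigma\cup-\Sigma)\}
\]
is a nonempty open cone.

\begin{lemma}\label{lem:residue}
Let $\xi\in\Omega_0$. Then $r_\xi$ has simple poles at $a(\xi)$ and at $b(\xi)$, both with residue $\frac{n-1}2$. The function $A(\xi,\cdot)$ is absolutely continuous on $I(\xi)$ and vanishes at the endpoints.
\end{lemma}

\begin{proof}
By scaling let $|\xi|=1$. The contact points lie in $\nu^{-1}(\xi)$ by Lemma~\ref{lem:contact}(a). This set is compact, and it is discrete by the inverse function theorem, since $\xi$ is a regular value. So there are finitely many contact points, and $A(\xi,a)=0$. Near a contact point $x_0$ write $K=\{s\le-f(y)\}$ as in Section~\ref{sec:prelim}. Then $f\ge0$ because $\langle x-x_0,\xi\rangle\le0$ on $K$, so the quadratic form $Q(y)=\frac12\langle\operatorname{Hess}f(0)y,y\rangle$ is nonnegative. In the coordinate $y$ the Gauss map is $(\nabla f(y)+\xi)/\sqrt{1+|\nabla f(y)|^2}$, with differential $\operatorname{Hess}f(0)$ at $y=0$. This differential is invertible, so $Q$ is positive definite.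

The part near $x_0$ of the section at level $a-\tau$ is $\{f\le\tau\}$. Given $\varepsilon\in(0,1)$, Taylor's formula gives $(1-\varepsilon)Q\le f\le(1+\varepsilon)Q$ on a small ball around $0$. In this ball, for small $\tau$,
\[
\{Q\le\tau/(1+\varepsilon)\}\subset\{f\le\tau\}\subset\{Q\le\tau/(1-\varepsilon)\},
\]
so the volume of $\{f\le\tau\}$ is asymptotic to $\tau^{(n-1)/2}\operatorname{vol}\{Q\le1\}$. By Lemma~\ref{lem:contact}(b), for small $\tau$ the whole section is the union of these parts. Summing, and repeating the argument for $-\xi$, we get constants $C,C'>0$ with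
\begin{equation}\label{eq:asym}
A(\xi,t)\sim C(a-t)^{(n-1)/2}\quad(t\uparrow a),\qquad A(\xi,t)\sim C'(t-b)^{(n-1)/2}\quad(t\downarrow b).
\end{equation}

Let $\sum_{k=1}^{l}c_k(t-a)^{-k}$ be the principal part of $r_\xi$ at $a$. Integrating \eqref{eq:logder} gives
\[
\log A=\sum_{k=2}^{l}\frac{c_k}{1-k}(t-a)^{1-k}+c_1\log(a-t)+\varphi(t)
\]
with $\varphi$ analytic at $a$. By \eqref{eq:asym} the left side is $\frac{n-1}2\log(a-t)+O(1)$. A nonzero $c_k$ with $k\ge2$ would produce growth like a negative power of $a-t$, so these coefficients vanish, and then $c_1=\frac{n-1}2$. This is nonzero because $n\ge2$. Thus $A=(a-t)^{(n-1)/2}e^{\varphi}$ near $a$, and $\partial_tA=O\big((a-t)^{(n-3)/2}\big)$ is integrable there since $\frac{n-3}2\ge-\frac12$. Replacing $\xi$ by $-\xi$ and $t$ by $-t$ gives the same at $b$. A continuous function on $I$ that is $C^1$ inside with integrable derivative is absolutely continuous.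
\end{proof}

\section{A differential equation with polynomial coefficients}\label{sec:ode}

The functions $r_\xi$ are given one direction at a time, with no bound on their degrees and no regularity in $\xi$. The remedy is to express the relation $u\,\partial_tA=vA$ through moments: it becomes a linear system for the coefficients of $u$ and $v$ whose matrix is polynomial in $\xi$. Put $\mu_{-1}=0$.

\begin{proposition}\label{prop:uv}
There are an integer $N\ge1$, polynomials $u(\xi,t)=\sum_{i=0}^Nu_i(\xi)t^i$ and $v(\xi,t)=\sum_{i=0}^Nv_i(\xi)t^i$, each homogeneous in $(\xi,t)$, and a nonempty open set $\Omega_1\subset\Omega_0$ such that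
\begin{equation}\label{eq:annih}
\sum_{i=0}^N\big[(i+j)\mu_{i+j-1}u_i+\mu_{i+j}v_i\big]=0\quad\text{identically in $\xi$, for all }j\ge0,
\end{equation}
and such that for $\xi\in\Omega_1$ the polynomials $u(\xi,\cdot)$, $v(\xi,\cdot)$ are coprime and $v(\xi,\cdot)/u(\xi,\cdot)=r_\xi$.
\end{proposition}

\begin{proof}
For $N\ge0$ let $L_N(\xi)$ be the matrix with rows $j=0,1,2,\dots$ and $2N+2$ columns whose $j$-th row is
\[
\big((i+j)\mu_{i+j-1}(\xi)\big)_{0\le i\le N},\quad\big(\mu_{i+j}(\xi)\big)_{0\le i\le N}.
\]
We identify a vector in $\mathbb R^{2N+2}$ with a pair of real polynomials $u=\sum u_it^i$, $v=\sum v_it^i$ of degree at most $N$.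

\emph{The kernel at a point.} Let $\xi\in\Omega_0$. Lemma~\ref{lem:residue} allows integration by parts without boundary terms, $\int t^{k}\partial_tA\,dt=-k\mu_{k-1}$, so
\[
\int_b^a(u\,\partial_tA-vA)\,t^j\,dt=-\sum_{i=0}^N\big[(i+j)\mu_{i+j-1}(\xi)u_i+\mu_{i+j}(\xi)v_i\big].
\]
Thus $(u,v)\in\ker L_N(\xi)$ if and only if all moments of the integrable function $(ur_\xi-v)A$ vanish, that is, if and only if this function is zero almost everywhere. As $A>0$ on $(b,a)$, this means $v=ur_\xi$. Write $r_\xi=v_\xi/u_\xi$ in lowest terms and $N_\xi=\max(\deg u_\xi,\deg v_\xi)$. The identity $vu_\xi=uv_\xi$ forces $u_\xi\mid u$, so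
\begin{equation}\label{eq:kernel}
\ker L_N(\xi)=\{(wu_\xi,wv_\xi):\ w\in\mathbb R[t],\ w=0\text{ or }\deg w\le N-N_\xi\}.
\end{equation}

\emph{A uniform degree.} Let $\Theta_N=\{\xi\in\Omega_0:N_\xi\le N\}$. By \eqref{eq:kernel} it is the set where $L_N(\xi)$ has nonzero kernel, which is the common zero set in $\Omega_0$ of the minors of order $2N+2$. These minors are polynomials in $\xi$, and the zero set of a nonzero polynomial is null. So either all of them vanish identically and $\Theta_N=\Omega_0$, or $\Theta_N$ is a relatively closed null set. Since $\Omega_0=\bigcup_N\Theta_N$ has positive measure, the first case occurs for some $N$. Take the least such $N$. We have $N\ge1$, because $u_\xi(a)=0$ makes $\Theta_0$ empty. On the nonempty open set $\Omega_0\setminus\Theta_{N-1}$ we have $N_\xi=N$, so the kernel is the line spanned by $(u_\xi,v_\xi)$ and $L_N(\xi)$ has rank $2N+1$.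

\emph{A polynomial kernel vector.} Choose $2N+1$ rows $j_1,\dots,j_{2N+1}$ that are independent at one point of $\Omega_0\setminus\Theta_{N-1}$. Let the $k$-th entry of the vector $(u_0,\dots,u_N,v_0,\dots,v_N)$ be $(-1)^k$ times the determinant of these rows with the $k$-th column deleted. This is a nonzero polynomial vector. Its product with any row $j$ of $L_N$ is, up to sign, the expansion of the determinant of the rows $j,j_1,\dots,j_{2N+1}$, which either has a repeated row or is one of the vanishing minors. This is \eqref{eq:annih}.

\emph{Homogeneity.} The entry of $L_N$ in row $j$ is homogeneous of degree $j+(i-1)$ in the column of $u_i$ and of degree $j+i$ in the column of $v_i$. Let $D$ be the sum of $j_1,\dots,j_{2N+1}$ and of all the column weights $i-1$ and $i$. Deleting a column subtracts its weight, so $u_i$ is homogeneous of degree $D+1-i$ and $v_i$ of degree $D-i$. Hence $u$ and $v$ are homogeneous in $(\xi,t)$, of degrees $D+1$ and $D$.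

Finally let $\Omega_1$ be the set of $\xi\in\Omega_0\setminus\Theta_{N-1}$ where the vector is nonzero. It is open and nonempty, and there the vector is a nonzero multiple of $(u_\xi,v_\xi)$.
\end{proof}

We now need a function that carries $A$ into complex directions. The sections of $K$ have no meaning for complex $\xi$, but the Cauchy transform does. Put
\[
G(\xi,z)=\int_K\frac{dx}{z-\langle x,\xi\rangle}=\sum_{l\ge0}\mu_l(\xi)z^{-l-1},\qquad\xi\in\mathbb C^n,\quad|z|>R|\xi| .
\]
It is holomorphic in $(\xi,z)$ on this region. For real $\xi\ne0$, \eqref{eq:fubini} shows that $G(\xi,\cdot)$ is the Cauchy transform of $A(\xi,\cdot)$, so it extends to a single-valued holomorphic function on $\mathbb C\setminus I(\xi)$.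

\begin{lemma}\label{lem:ode}
There is a polynomial $S(\xi,z)$ such that, for $\xi\in\mathbb C^n$ and $|z|>R|\xi|$,
\begin{equation}\label{eq:ode}
u(\xi,z)\,G_z-v(\xi,z)\,G=S(\xi,z).
\end{equation}
\end{lemma}

\begin{proof}
We have $G_z=-\sum_l(l+1)\mu_lz^{-l-2}$. For $j\ge0$ the term $u_iz^iG_z$ contributes $-(i+j)\mu_{i+j-1}u_i$ to the coefficient of $z^{-j-1}$, and $-v_iz^iG$ contributes $-\mu_{i+j}v_i$. By \eqref{eq:annih} the sum vanishes. What remains are finitely many nonnegative powers of $z$, with coefficients polynomial in $\xi$.
\end{proof}

\section{The singular points of the equation}\label{sec:singular}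

The singular points of \eqref{eq:ode} are the roots of $u(\xi,\cdot)$. We remove the $\xi$ for which roots collide or escape to infinity and describe how the roots can be permuted over the remaining set.

The polynomial $u$ has positive degree in $t$, since $u(\xi,\cdot)$ is nonzero and vanishes at $a(\xi)$ for $\xi\in\Omega_1$. Factor it in $\mathbb C[\xi,t]$ as
\[
u=u_*(\xi)\prod_\nu q_\nu(\xi,t)^{e_\nu},
\]
with the $q_\nu$ irreducible, pairwise nonproportional and of positive degree in $t$. Each $q_\nu$ is homogeneous in $(\xi,t)$: in a product, the parts of highest and of lowest degree multiply, so the factors of a homogeneous polynomial are homogeneous. By Gauss's lemma the $q_\nu$ remain irreducible over the field $\mathbb C(\xi)$ of rational functions, and no two of them differ by a factor from $\mathbb C(\xi)$. So $\prod_\nu q_\nu$ has no repeated factor in $\mathbb C(\xi)[t]$, and in characteristic zero its discriminant with respect to $t$ is then a nonzero polynomial in $\xi$. Let $\delta(\xi)\not\equiv0$ be the product of $u_*$, the leading $t$-coefficients of the $q_\nu$, and this discriminant, and let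
\[
Y=\{\xi\in\mathbb C^n:\delta(\xi)\ne0\}.
\]
The set $Y$ is open and dense. It is path connected, because the complex line through two points of $Y$ meets $\{\delta=0\}$ in a finite set, which does not disconnect the line.

For $\xi\in Y$ let $Z(\xi)$ be the set of roots of $u(\xi,\cdot)$. These are the roots of $\prod_\nu q_\nu(\xi,\cdot)$, a polynomial of fixed degree $k$ with simple roots. The implicit function theorem gives the following local picture. Let $\xi_*\in Y$, and let $D_1,\dots,D_k$ be disjoint closed discs centered at the points of $Z(\xi_*)$. Then there is a ball $\mathcal W\subset Y$ around $\xi_*$ such that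
\begin{equation}\label{eq:localroots}
Z(\xi)=\{\rho_1(\xi),\dots,\rho_k(\xi)\},\qquad\rho_i(\xi)\in\operatorname{int}D_i,\qquad\rho_i\text{ holomorphic on }\mathcal W .
\end{equation}
Each $\rho_i(\xi)$ is a root of exactly one $q_\nu(\xi,\cdot)$. The index $\nu$ does not depend on $\xi\in\mathcal W$, since the sets of $\xi$ that belong to the different $\nu$ are closed and disjoint and cover the connected set $\mathcal W$. Hence
\[
X_\nu=\{(\xi,\rho):\ \xi\in Y,\ q_\nu(\xi,\rho)=0\}
\]
is a covering space of $Y$, which over $\mathcal W$ is a disjoint union of graphs of functions $\rho_i$.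

\begin{lemma}\label{lem:growth}
If $f$ is holomorphic on $Y$ and $|f(\xi)|\le C(1+|\xi|)^L$, then $f$ is the restriction of a polynomial.
\end{lemma}

\begin{proof}
Riemann's extension theorem says that a function holomorphic off the zero set of a nonzero holomorphic function, and bounded near each point of that set, extends holomorphically across it. So $f$ extends to $\mathbb C^n$, and the bound persists because $Y$ is dense. By the Cauchy estimates on large polydiscs, the Taylor coefficients of degree greater than $L$ vanish.
\end{proof}

\begin{lemma}\label{lem:connected}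
Each $X_\nu$ is connected.
\end{lemma}

\begin{proof}
Write $q_\nu=q=\sum_{i=0}^dc_i(\xi)t^i$ with $c_d\not\equiv0$. Let $X'$ be a connected component of $X_\nu$. Over a ball $\mathcal W$ each graph lies in $X'$ or is disjoint from it. So the number $l$ of points of $X'$ over $\xi$ is locally constant, hence constant on $Y$, and $l\ge1$. Suppose $l<d$. The roots may be unbounded near the zeros of $c_d$, so we consider the numbers $w=c_d(\xi)\rho$ instead. Multiplying $q(\xi,\rho)=0$ by $c_d^{\,d-1}$ gives
\[
w^d+\sum_{i<d}c_ic_d^{\,d-1-i}w^i=0,
\]
and therefore $|w|\le1+\max_{i<d}|c_ic_d^{\,d-1-i}|\le C(1+|\xi|)^L$. Let $\sigma_j(\xi)$ be the $j$-th elementary symmetric function of the $l$ numbers $c_d(\xi)\rho$ with $(\xi,\rho)\in X'$. It is well defined and holomorphic on $Y$ and has polynomial growth, so it is a polynomial by Lemma~\ref{lem:growth}. Then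
\[
q'(\xi,t)=\sum_{j=0}^l(-1)^j\sigma_j(\xi)\,(c_d(\xi)t)^{l-j}=\prod_{(\xi,\rho)\in X'}(c_dt-c_d\rho)
\]
is a polynomial of degree $l$ in $t$ with leading coefficient $c_d^{\,l}$. Divide $q$ by $q'$ in $\mathbb C(\xi)[t]$. The denominators that occur are powers of $c_d$, so the division can be evaluated at any $\xi\in Y$. There the remainder has degree less than $l$ and vanishes at $l$ distinct points, so it is zero. Thus $q'$ divides $q$ in $\mathbb C(\xi)[t]$ with $0<l<d$, contrary to irreducibility. So $l=d$ and $X'=X_\nu$.
\end{proof}

Let $\Omega_2=\Omega_1\cap Y$. It is open in $\mathbb R^n$, and it is nonempty because the nonzero polynomial $\delta$ cannot vanish on an open subset of $\mathbb R^n$. For $\xi\in\Omega_2$ the set $Z(\xi)$ is the set of poles of $r_\xi$, by Proposition~\ref{prop:uv}. By \eqref{eq:logder} and Lemma~\ref{lem:residue},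
\begin{equation}\label{eq:ZI}
Z(\xi)\cap I(\xi)=\{a(\xi),b(\xi)\}\qquad(\xi\in\Omega_2).
\end{equation}

\section{Every simple loop around an endpoint changes $G$}\label{sec:endpoint}

For $\xi\in Y$ let $U_\xi=\mathbb C\setminus Z(\xi)$. A real number $T$ is \emph{admissible} for $\xi$ if $T>R|\xi|$ and $T>|\rho|$ for all $\rho\in Z(\xi)$; it is then admissible for all $\xi'$ near $\xi$, by \eqref{eq:localroots}. On $U_\xi$, \eqref{eq:ode} is a first-order linear equation with holomorphic coefficients, and every local solution extends to any disc contained in $U_\xi$. So the germ of $G(\xi,\cdot)$ at $T$ continues along every path in $U_\xi$. By the monodromy theorem, the result $G^g$ of continuation along a loop $g$ based at $T$ depends only on the class of $g$ in the fundamental group $\pi_1(U_\xi,T)$. The product $gg'$ means first $g$, then $g'$.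

A \emph{simple loop around} $\rho\in Z(\xi)$ is a loop homotopic in $U_\xi$, with fixed base point $T$, to $\alpha c\alpha^{-1}$, where $c$ is the positively oriented boundary of a closed disc $D$ with $\rho\in\operatorname{int}D$ and $D\cap Z(\xi)=\{\rho\}$, and $\alpha$ is a path in $U_\xi$ from $T$ to the initial point of $c$. These loops form one conjugacy class in $\pi_1(U_\xi,T)$. Indeed, conjugation by $w$ replaces $\alpha$ by $w\alpha$. Conversely, homotheties centered at $\rho$ shrink any two such circles into a small punctured disc around $\rho$, where both have winding number $1$; so they are freely homotopic in $U_\xi$, and freely homotopic loops give conjugate classes.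

\begin{proposition}\label{prop:endpoint}
Let $\xi_0\in\Omega_2$. Then $G^g\ne G$ for every simple loop $g$ around $a(\xi_0)$.
\end{proposition}

\begin{proof}
We fix $\xi_0$ and omit it from the notation; $r=v/u$.

\emph{The action of loops.} The germs at $T$ of solutions of $u\Phi'=v\Phi$ form a line; fix a nonzero one, $\Phi=\exp\int_T^zr$. Continuation along $g$ multiplies $\Phi$ by $\chi(g)=\exp\int_gr\,dz$, and $\chi:\pi_1(U,T)\to\mathbb C^*$ is a homomorphism. Both $G^g$ and $G$ solve \eqref{eq:ode}, so $G^g=G+\lambda(g)\Phi$ with $\lambda(g)\in\mathbb C$. Continuing $G+\lambda(g)\Phi$ along $g'$ gives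
\begin{equation}\label{eq:cocycle}
\lambda(gg')=\lambda(g')+\chi(g')\lambda(g).
\end{equation}
With $g=w$, $g'=w^{-1}$ this yields $\lambda(w^{-1})=-\chi(w)^{-1}\lambda(w)$. Applying \eqref{eq:cocycle} to $(wg)w^{-1}$ and then to $wg$,
\begin{equation}\label{eq:conj}
\lambda(wgw^{-1})=\chi(w)^{-1}\big[\lambda(g)+(\chi(g)-1)\lambda(w)\big].
\end{equation}

\emph{Counting crossings.} Every class in $\pi_1(U,T)$ contains a polygonal loop $w$ whose vertices other than $T$ are not real. Such a loop meets $I$ only in finitely many transversal crossings of $(b,a)$. By \eqref{eq:ZI}, $r$ is holomorphic near $(b,a)$, and $\tilde A$ is a nonzero solution of $u\tilde A'=v\tilde A$. Its continuation from the $j$-th crossing along the rest of $w$ is $\kappa_j\Phi$ with $\kappa_j\ne0$. Between crossings the single-valued function $G$ on $\mathbb C\setminus I$ continues to itself, and at each crossing it acquires a term given by Lemma~\ref{lem:jump}. Therefore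
\begin{equation}\label{eq:crossings}
\lambda(w)=2\pi i\sum_j\varepsilon_j\kappa_j,\qquad\varepsilon_j=\begin{cases}-1&\text{if the $j$-th crossing is downward,}\\ +1&\text{if it is upward.}\end{cases}
\end{equation}

\emph{One simple loop.} Let $c$ be a circle centered at $a$, of radius less than the distance from $a$ to $Z\setminus\{a\}$ and to $T$, with initial point off $I$. Let $\alpha$ be a path from $T$ to this point in the connected set $\mathbb C\setminus(I\cup Z)$, and $g_a=\alpha c\alpha^{-1}$. This loop crosses $I$ once, downward, at the leftmost point of $c$. As in \eqref{eq:crossings}, $\lambda_0:=\lambda(g_a)=-2\pi i\kappa_a\ne0$, where $\kappa_a\Phi$ is a continuation of $\tilde A$. By Lemma~\ref{lem:residue} and the residue theorem, $\chi(g_a)=e^{2\pi i(n-1)/2}=(-1)^{n-1}$. Every simple loop around $a$ is of the form $wg_aw^{-1}$.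

\emph{Odd $n$.} Here $\chi(g_a)=1$, and \eqref{eq:conj} gives $\lambda(wg_aw^{-1})=\chi(w)^{-1}\lambda_0\ne0$.

\emph{Even $n$.} Here $\chi(g_a)=-1$, and \eqref{eq:conj} gives
\[
\lambda(wg_aw^{-1})=\chi(w)^{-1}\lambda_0\,(1-2\theta),\qquad\theta=\lambda(w)/\lambda_0 .
\]
We must exclude $\theta=\frac12$. Let $A^m=F$ on $(b,a)$ with $F$ rational. The poles of $F$ are poles of $r=F'/(mF)$, so $F$ is holomorphic and single-valued on $U$, and the identity $\tilde A^m=F$ persists under continuation along paths in $U$. Hence $(\kappa_j\Phi)^m=F=(\kappa_a\Phi)^m$ near $T$, and each $\kappa_j/\kappa_a$ is an $m$-th root of unity. By \eqref{eq:crossings}, $\theta=-\sum_j\varepsilon_j\kappa_j/\kappa_a$. Recall that an algebraic integer is a root of a monic polynomial with integer coefficients, that algebraic integers form a ring containing the roots of unity, and that a rational algebraic integer is an integer. So $\theta$ is an algebraic integer, and $\theta\ne\frac12$.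
\end{proof}

For $m=2$ the number $\theta$ is an integer and $1-2\theta$ is odd, which is the parity found in Section~\ref{sub:quartic}.

\begin{remark}\label{rem:even}
For odd $n$ the proof uses only that $r$ is rational. For even $n$ this does not suffice for the one-variable argument. Let $A(t)=\sqrt{1-t^2}\,e^{\beta\arctan t}$ on $(-1,1)$ with $\beta=-\pi^{-1}\log2$. Then $r=t/(t^2-1)+\beta/(1+t^2)$ has residue $\frac12$ at $\pm1$, as for $n=2$, and the Cauchy transform of $A$ satisfies \eqref{eq:diffquot}. Let $g_i$ be a simple loop around $i$ that avoids $[-1,1]$. Then $\lambda(g_i)=0$ and $\chi(g_i)=\exp(2\pi i\cdot\beta/(2i))=\frac12$. For $w=g_ag_i$, \eqref{eq:cocycle} gives $\lambda(w)=\lambda_0/2$, so the simple loop $wg_aw^{-1}$ around $a=1$ leaves $G$ unchanged.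
\end{remark}

\section{Moving the direction}\label{sec:moving}

We now let $\xi$ vary in $Y$. For $T$ admissible for $\xi$ and a loop $g$ in $U_\xi$ based at $T$, define the \emph{variation}
\[
V(\xi,g)=G^g(\xi,T)-G(\xi,T)\in\mathbb C .
\]
The germ $G^g-G$ solves the homogeneous equation, so $G^g=G$ if and only if $V(\xi,g)=0$. By compactness of $g$ and \eqref{eq:localroots}, $V(\xi',g)$ is defined for all $\xi'$ near $\xi$.

\begin{lemma}\label{lem:variation}
\begin{itemize}
\item[(a)] If $g$ and $g'$ are homotopic in $U_\xi$ with fixed base point, then $V(\xi',g)=V(\xi',g')$ for all $\xi'$ near $\xi$.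
\item[(b)] Let $\mathcal W\subset Y$ be open, let $T$ be admissible for all $\xi\in\mathcal W$, and let $g$ lie in $U_\xi$ for all $\xi\in\mathcal W$. Then $V(\cdot,g)$ is holomorphic on $\mathcal W$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image of the homotopy is compact and avoids $Z(\xi)$, so it avoids $Z(\xi')$ for $\xi'$ near $\xi$.

(b) Near a given point of $\mathcal W$ we may, by (a), replace $g$ by a polygonal loop $g:[0,1]\to\mathbb C$. Solving \eqref{eq:ode} along $g$ by variation of constants,
\[
G^g(\xi,T)=e^{J(1)}\Big[G(\xi,T)+\int_0^1\frac Su(\xi,g(\tau))\,e^{-J(\tau)}g'(\tau)\,d\tau\Big],\qquad J(\tau)=\int_0^\tau\frac vu(\xi,g(\sigma))\,g'(\sigma)\,d\sigma .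
\]
Since $u(\xi,g(\tau))\neq0$, the integrands are holomorphic in $\xi$ and locally uniformly bounded, and $G(\xi,T)$ is holomorphic in $\xi$.
\end{proof}

The property that we want to transport is that some simple loop leaves $G$ unchanged. Vanishing of $V$ at a single $\xi$ does not spread to other $\xi$, but vanishing on an open set does, by the identity theorem. So we build the open set into the definition. Let $\xi\in Y$ and $\rho\in Z(\xi)$. We call $(\xi,\rho)$ \emph{quiet} if there is a simple loop $g$ around $\rho$ in $U_\xi$ with $V(\xi',g)=0$ for all $\xi'$ in a neighborhood of $\xi$ in $\mathbb C^n$. The definition does not depend on the admissible base point. If $T<T'$ are admissible and $\sigma$ is the segment from $T$ to $T'$, then for $\xi'$ near $\xi$ the segment avoids $Z(\xi')$ and $G(\xi',\cdot)$ is holomorphic along it; so $g$ leaves $G(\xi',\cdot)$ unchanged if and only if $\sigma^{-1}g\sigma$ does, and $g\mapsto\sigma^{-1}g\sigma$ matches the simple loops around $\rho$ based at $T$ and at $T'$.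

By Proposition~\ref{prop:endpoint}, $(\xi_0,a(\xi_0))$ is not quiet for $\xi_0\in\Omega_2$. The two regions where $G$ is known to be single-valued supply quiet points.

\begin{lemma}\label{lem:quiet}
The pair $(\xi,\rho)$ is quiet in each of the following cases:
\begin{itemize}
\item[(i)] $\xi\in\Omega_2$ and $\rho\in Z(\xi)\setminus\{a(\xi),b(\xi)\}$;
\item[(ii)] $\xi\in Y$, $\rho\in Z(\xi)$ and $|\rho|>R|\xi|$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:ZI}, $\rho\notin I(\xi)$. So there is a simple loop $g$ around $\rho$ in the connected set $\mathbb C\setminus(I(\xi)\cup Z(\xi))$. For real $\xi'$ near $\xi$ the loop avoids $I(\xi')$, by continuity of $h$, and $G(\xi',\cdot)$ is single-valued off $I(\xi')$; so $V(\xi',g)=0$. The function $V(\cdot,g)$ is holomorphic on a ball around $\xi$ in $\mathbb C^n$ and vanishes at its real points. All its partial derivatives at the real point $\xi$ are therefore zero, and it vanishes on the ball.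

(ii) Take a simple loop $g$ around $\rho$ in the connected set $\{|z|>R|\xi|\}\setminus Z(\xi)$. For complex $\xi'$ near $\xi$ it lies in $\{|z|>R|\xi'|\}$, where $G(\xi',\cdot)$ is single-valued.
\end{proof}

\begin{lemma}\label{lem:transport}
For each $\nu$, either all points of $X_\nu$ are quiet or none is.
\end{lemma}

\begin{proof}
Take $\xi_*$, $D_i$, $\mathcal W$, $\rho_i$ as in \eqref{eq:localroots}. We claim that if $(\xi,\rho_i(\xi))$ is quiet for one $\xi\in\mathcal W$, then it is quiet for all $\xi\in\mathcal W$. The graphs of the $\rho_i$ are open in the spaces $X_\nu$ and cover them, so the claim makes the quiet points and the other points both open in $X_\nu$, and Lemma~\ref{lem:connected} finishes the proof.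

The difficulty is that a loop in $U_\xi$ may be hit by a moving root, so we push it out of the discs. Choose $T$ larger than $R|\xi|$ for all $\xi\in\mathcal W$ and larger than $|z|$ for all $z\in\bigcup_iD_i$. Let $H=\mathbb C\setminus\bigcup_i\operatorname{int}D_i$, so that $H\subset U_\xi$ for all $\xi\in\mathcal W$. Radial projection from $\rho_i(\xi)$ onto $\partial D_i$ in each disc shows that $H$ is a deformation retract of $U_\xi$. Hence the inclusion induces an isomorphism $\pi_1(H,T)\to\pi_1(U_\xi,T)$ for every $\xi\in\mathcal W$. Let $c_i=\partial D_i$, positively oriented, and let $\beta$ be a path in $H$ from $T$ to $c_i$. The loop $\beta c_i\beta^{-1}$ lies in $H$ and is a simple loop around $\rho_i(\xi)$ for every $\xi\in\mathcal W$.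

Let $(\xi,\rho_i(\xi))$ be quiet, with the loop $g$. Then $g$ is homotopic in $U_\xi$ to a loop $g'$ in $H$, and $V(\cdot,g')=V(\cdot,g)=0$ near $\xi$ by Lemma~\ref{lem:variation}(a). Since $g'$ is conjugate to $\beta c_i\beta^{-1}$ in $\pi_1(U_\xi,T)$, it is conjugate to it in $\pi_1(H,T)$, and hence in $\pi_1(U_{\xi''},T)$ for every $\xi''\in\mathcal W$. So $g'$ is a simple loop around $\rho_i(\xi'')$ for every $\xi''\in\mathcal W$. By Lemma~\ref{lem:variation}(b), $V(\cdot,g')$ is holomorphic on the ball $\mathcal W$. It vanishes near $\xi$, so it vanishes on $\mathcal W$.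
\end{proof}

\section{The support function satisfies a quadratic equation}\label{sec:quadratic}

\begin{proposition}\label{prop:quadratic}
There are $p\in\mathbb R^n$ and a positive definite matrix $M$ such that, with $B(\xi)=\langle M\xi,\xi\rangle$,
\begin{equation}\label{eq:support}
a(\xi)=\langle p,\xi\rangle+\sqrt{B(\xi)},\qquad b(\xi)=\langle p,\xi\rangle-\sqrt{B(\xi)}\qquad(\xi\in\Omega_2).
\end{equation}
\end{proposition}

\begin{proof}
Fix $\xi_0\in\Omega_2$ and let $q=q_\nu=\sum_{i=0}^dc_i(\xi)t^i$, $c_d\not\equiv0$, be the factor with $q(\xi_0,a(\xi_0))=0$. The point $(\xi_0,a(\xi_0))$ of $X_\nu$ is not quiet, so by Lemma~\ref{lem:transport} no point of $X_\nu$ is quiet. Lemma~\ref{lem:quiet} then gives: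
\begin{itemize}
\item[($\alpha$)] if $\xi\in Y$ and $q(\xi,\rho)=0$, then $|\rho|\le R|\xi|$;
\item[($\beta$)] if $\xi\in\Omega_2$ and $q(\xi,\rho)=0$, then $\rho\in\{a(\xi),b(\xi)\}$.
\end{itemize}
For $\xi\in\Omega_2$ the polynomial $q(\xi,\cdot)$ has $d$ distinct roots, so ($\beta$) gives $d\in\{1,2\}$.

\emph{$q$ is monic.} A bound on $d$ alone would leave rational coefficients $c_i/c_d$, and ($\alpha$) excludes them. Up to sign, $c_i/c_d$ is the elementary symmetric function of degree $d-i$ of the roots, so $|c_i/c_d|\le\binom di(R|\xi|)^{d-i}$ on $Y$. By Lemma~\ref{lem:growth} it is a polynomial. Thus $c_d$ divides $q$, and since $q$ is irreducible of positive degree in $t$, $c_d$ is a constant, which we normalize to $1$. The homogeneous polynomial $q$ contains the term $t^d$, so $c_i$ is homogeneous of degree $d-i$.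

\emph{$d\neq1$.} Otherwise $q=t-\ell(\xi)$ with $\ell$ linear, $\ell(\xi_0)=a(\xi_0)$, and $\ell\in\{a,b\}$ on $\Omega_2$. By continuity $\ell\ne b$ near $\xi_0$, so $h=\ell$ on a neighborhood of $\xi_0$ in $\mathbb R^n$. Then $\nabla h$ is constant there, and since $n\ge2$ this neighborhood contains nonparallel vectors. This contradicts Lemma~\ref{lem:contact}(d). (The smoothness of $\partial K$ enters through the uniqueness of normals: the support function of a polytope is linear on the open cone of directions whose maximum is attained only at a given vertex.)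

\emph{$d=2$.} For $\xi\in\Omega_2$ the two distinct roots are $a$ and $b$. So $a+b=-c_1$ and $ab=c_0$, that is, $\frac12(a+b)=\ell$ and $\frac14(a-b)^2=B$, where $\ell=-\frac12c_1$ is a linear form and $B=\frac14c_1^2-c_0$ is a quadratic form. Both are real on an open subset of $\mathbb R^n$, so they have real coefficients: $\ell(\xi)=\langle p,\xi\rangle$ and $B(\xi)=\langle M\xi,\xi\rangle$ with $M$ real symmetric. This is \eqref{eq:support}, with $B>0$ on $\Omega_2$.

\emph{$M$ is positive semidefinite.} Let $\langle M\xi_0,\eta\rangle=0$. For small $s$,
\[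
h(\xi_0+s\eta)=\ell(\xi_0)+s\ell(\eta)+\sqrt{B(\xi_0)+s^2B(\eta)} .
\]
This function of $s$ is convex, and its second derivative at $0$ is $B(\eta)/\sqrt{B(\xi_0)}$, so $B(\eta)\ge0$. Any $\zeta\in\mathbb R^n$ is $\tau\xi_0+\eta$ with $\tau=\langle M\xi_0,\zeta\rangle/B(\xi_0)$ and $\langle M\xi_0,\eta\rangle=0$, and then $B(\zeta)=\tau^2B(\xi_0)+B(\eta)\ge0$.

\emph{$M$ is invertible.} Let $M\eta=0$ with $\eta\ne0$. Then $\eta$ is not parallel to $\xi_0$, because $M\xi_0\ne0$. On $\Omega_2$ we have $\nabla h(\xi)=p+M\xi/\sqrt{B(\xi)}$, which takes the same value at the nonparallel vectors $\xi_0$ and $\xi_0+s\eta$ for small $s\ne0$. This contradicts Lemma~\ref{lem:contact}(d).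
\end{proof}

\section{From the support function to the body}\label{sec:final}

Let $E=p+M^{1/2}\mathbb B^n$ with $p$ and $M$ from Proposition~\ref{prop:quadratic}. By Lemma~\ref{lem:ellipsoid} and \eqref{eq:support}, $h=h_E$ on $\Omega_2$, and $K$ and $E$ have the same interval $I(\xi)$ for $\xi\in\Omega_2$. This is information about an open set of directions only, and $K$ is not known to be convex. We first identify $K$ with $E$ near a contact point, then extend the equality of the section functions in $t$ by analyticity, and then in $\xi$ through the moments.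

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $\xi\in\Omega_2$ and $x(\xi')=\nabla h_E(\xi')=p+M\xi'/\sqrt{B(\xi')}$. By Lemma~\ref{lem:contact}, applied to $K$ and to $E$, for $\xi'\in\Omega_2$ the point $x(\xi')$ is the only contact point of $K$ and of $E$ for $\xi'$, it lies on $\partial K\cap\partial E$, and both outward normals there equal $\xi'/|\xi'|$. The map $x$ is homogeneous of degree $0$, and on $\mathbb S^{n-1}$ it is a homeomorphism onto $\partial E$, being the composition of the homeomorphism $\xi'\mapsto M^{1/2}\xi'/|M^{1/2}\xi'|$ of the sphere with $y\mapsto p+M^{1/2}y$. The vectors $\xi'/|\xi'|$ with $\xi'\in\Omega_2$ form an open subset of the sphere. Hence $\partial K$ contains a neighborhood of $x(\xi)$ in $\partial E$.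

In a small cylinder around $x(\xi)$ with axis $\xi$ write $K=\{s\le-f_K(y)\}$ and $E=\{s\le-f_E(y)\}$. For small $y$ the point of $\partial E$ over $y$ lies on $\partial K$ and in the cylinder, so $f_K(y)=f_E(y)$. Thus $K$ and $E$ coincide in a neighborhood of $x(\xi)$. By Lemma~\ref{lem:contact}(b), the sections of $K$ and of $E$ at levels $t$ close to $a(\xi)$ lie in this neighborhood, so $A_K(\xi,t)=A_E(\xi,t)$ for such $t$. Both functions are real analytic on the whole interval $(b(\xi),a(\xi))$, by \eqref{eq:logder} and \eqref{eq:ellipsoid}. So they coincide there, and both vanish off $I(\xi)$.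

By \eqref{eq:fubini}, $\int_K\langle x,\xi\rangle^jdx=\int_E\langle x,\xi\rangle^jdx$ for all $j\ge0$ and all $\xi$ in the nonempty open set $\Omega_2$. Both sides are polynomials in $\xi$, so their coefficients agree. The coefficient of $\xi_1^{j_1}\cdots\xi_n^{j_n}$ is a positive multinomial coefficient times the integral of $x_1^{j_1}\cdots x_n^{j_n}$. Hence all moments of the difference of the indicator functions of $K$ and $E$ vanish, and this difference is zero almost everywhere. The open set $\operatorname{int}K\setminus E$ is null, hence empty, so $K=\overline{\operatorname{int}K}\subset E$. Exchanging the roles, $\operatorname{int}E\setminus K$ is empty and $E\subset K$. Therefore $K=E$.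
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABKVY}
Mark Agranovsky, Jan Boman, Alexander Koldobsky, Victor Vassiliev and Vladyslav Yaskin,
\emph{Algebraically integrable bodies and related properties of the Radon transform},
arXiv:2212.07510 (2022).

\end{thebibliography}
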